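# Scattered ideal lattices of join-semilattices: a counterexample on the binary tree and a theorem for finite breadth

## 1. Two ways for the rationals to enter an ideal lattice

Take a join-semilattice $P$ that contains no copy of the chain of rational numbers, and form its lattice of ideals. Can the rationals appear there? They can, and two examples come to mind quickly: the finite subsets of $\mathbb N$, and a certain semilattice $\Omega(\eta)$ inside $\omega\times\mathbb Q$. The answer one would first guess is that these two are the only reasons. We make the guess precise, test it, and then see that it is false in general and true for an important class.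

**Definition (scattered).** Let $\eta$ denote the chain $\mathbb Q$. An ordered set is *order-scattered* if it has no subset order-isomorphic to $\eta$.

Two textbook facts about $\eta$ will be used freely: every countable chain embeds in $\mathbb Q$, and every countable dense chain with at least two elements and without endpoints is isomorphic to $\mathbb Q$. So every nonempty open interval of $\mathbb Q$ has type $\eta$, and so has the set of dyadic rationals in $(0,1)$. If every element of an ordered set has only finitely many elements below it, the set is order-scattered, because in $\eta$ every element has infinitely many elements below it.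

**Definition (ideals).** An *ideal* of an ordered set $P$ is a nonempty, up-directed, down-closed subset. $\mathrm{Id}\,P$ is the set of ideals of $P$ together with $\emptyset$, ordered by inclusion.

For instance, the ideals of $\omega$ are the sets $\{0,\dots,n\}$ and $\omega$ itself. When $P$ is a join-semilattice, $\mathrm{Id}\,P$ is an algebraic lattice. The extra least element $\emptyset$ does not affect order-scatteredness. Since $x\mapsto{\downarrow}x$ embeds $P$ in $\mathrm{Id}\,P$, if $\mathrm{Id}\,P$ is order-scattered then so is $P$.

**Definition (join-embedding).** A join-semilattice $Q$ is *embeddable into $P$ as a join-semilattice* if there is an injective $f:Q\to P$ with $f(x\vee y)=f(x)\vee f(y)$. Such an $f$ is an order-embedding: $f(x)\le f(y)$ iff $f(x\vee y)=f(y)$ iff $x\vee y=y$ iff $x\le y$.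

**The first obstruction.** $\mathcal P^{<\omega}(\mathbb N)$ is the set of finite subsets of $\mathbb N$, with union as join. Each member has finitely many members below it, so it is order-scattered. Its ideals correspond to the subsets of $\mathbb N$. Identify $\mathbb N$ with $\mathbb Q$ by a bijection; the subsets $\{x\in\mathbb Q:x<r\}$, $r\in\mathbb Q$, form a chain of type $\eta$. So its ideal lattice is not order-scattered.

**The second obstruction.** Fix an enumeration $(r_n)_{n\in\mathbb N}$ of $\mathbb Q$ without repetitions and put
$$\Omega(\eta)=\{(n,r_k):n,k\in\mathbb N,\ k\le n\}\subseteq\omega\times\eta ,$$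
ordered componentwise. It is closed under componentwise maximum, since $k\le n$ and $l\le n'$ give $k,l\le\max(n,n')$, and this maximum is its join. If, for example, $r_0=0$, $r_1=1$, $r_2=-1$, then level $0$ is $\{(0,0)\}$, level $1$ is $\{(1,0),(1,1)\}$, level $2$ is $\{(2,0),(2,1),(2,-1)\}$, and $(1,1)\vee(2,-1)=(2,1)$. Each level is finite, so each element has finitely many elements below it, and $\Omega(\eta)$ is order-scattered. But the sets $\{(n,r_k)\in\Omega(\eta):r_k\le q\}$, $q\in\mathbb Q$, are ideals, and they increase strictly with $q$. So $\mathrm{Id}\,\Omega(\eta)$ is not order-scattered.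

**Conjecture.** If $P$ is a join-semilattice, then $\mathrm{Id}\,P$ is order-scattered iff $P$ is order-scattered, and neither $\mathcal P^{<\omega}(\mathbb N)$, nor $\Omega(\eta)$, is embeddable into $P$ as a join-semilattice.

This is from Kira Adaricheva and Maurice Pouzet, "On scattered convex geometries", arXiv:1505.03023 (2015). The following facts may be quoted.

* (a) For an ordered set $P$, $\mathrm{Id}\,P$ is order-scattered iff $P$ is order-scattered and $\Omega(\eta)$ is not embeddable into $P$ as an ordered set.
* (b) $\Omega(\eta)$ is embeddable into $\mathcal P^{<\omega}(\mathbb N)$ as an ordered set, but not as a join-semilattice.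
* (c) Every join-subsemilattice of $\mathcal P^{<\omega}(\mathbb N)$ either contains $\mathcal P^{<\omega}(\mathbb N)$ as a join-semilattice or is well-quasi-ordered, i.e. has neither an infinite antichain nor an infinite descending chain.
* (d) The conjecture holds under the extra hypothesis that the lattice $\mathrm{Id}\,P$ is modular.

**Test on chains.** Let $P$ be a chain and let $(I_q)_{q\in\mathbb Q}$ be a strictly increasing family in $\mathrm{Id}\,P$. The lexicographic product $\mathbb Q\times 2$ is a countable chain, hence embeds in $\mathbb Q$. So there are $q^-<q^+$ with $q^+<p^-$ whenever $q<p$. Pick $a_q\in I_{q^+}\setminus I_{q^-}$. For $q<p$ we have $a_q\in I_{q^+}\subseteq I_{p^-}$ and $a_p\notin I_{p^-}$; as $I_{p^-}$ is down-closed and $P$ is a chain, $a_q<a_p$. So $P$ contains $\eta$. For chains, $P$ order-scattered is equivalent to $\mathrm{Id}\,P$ order-scattered. Neither obstruction embeds in a chain, so the guess is right.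

**Test on families of finite sets closed under union.** Let $Q$ be a join-subsemilattice of $\mathcal P^{<\omega}(\mathbb N)$ without $\mathcal P^{<\omega}(\mathbb N)$ as a join-subsemilattice. By (c), $Q$ is well-quasi-ordered. But $\Omega(\eta)$ has an infinite antichain: choose $k_0<k_1<\cdots$ with $r_{k_0}>r_{k_1}>\cdots$ and take the elements $(k_i,r_{k_i})$. So $\Omega(\eta)$ is not embeddable into $Q$ even as an ordered set, and by (a) $\mathrm{Id}\,Q$ is order-scattered. The guess is right again. A counterexample made of finite sets must therefore have joins that are larger than unions.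

## 2. Where an order-embedding fails to become a join-embedding

One direction of the conjecture is easy: if $\mathrm{Id}\,P$ is order-scattered then so is $P$, and neither obstruction embeds in $P$. Indeed, if $Q\subseteq P$ as ordered sets, then $I\mapsto\{x\in P: x\le y\text{ for some }y\in I\}$ embeds $\mathrm{Id}\,Q$ in $\mathrm{Id}\,P$, because the trace on $Q$ of the larger ideal is $I$ again.

For the other direction, let $P$ be order-scattered and $\mathrm{Id}\,P$ not. By (a) there is an order-embedding $f$ of $\Omega(\eta)$ into $P$. The sensible plan is to improve $f$ to a join-embedding, or else to extract a copy of $\mathcal P^{<\omega}(\mathbb N)$. Take $n<n'$ and $r_l<r_k$. All we know is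
$$f(n,r_k)\vee f(n',r_l)\le f(n',r_k),$$
and the inequality may be strict. Here is a case inside finite subsets of $\mathbb N\times\{0,1\}$:
$$f(n,r_k)=\{0,\dots,n\}\times\{0\}\ \cup\ \{j\le n:r_j\le r_k\}\times\{1\}.$$
It is monotone. If $f(n,r_k)\subseteq f(n',r_l)$, the first part gives $n\le n'$, and $(k,1)\in f(n',r_l)$ gives $r_k\le r_l$; so $f$ is an order-embedding. But $f(n,r_k)\cup f(n',r_l)$ misses every $(j,1)$ with $n<j\le n'$ and $r_l<r_j\le r_k$.

In this example the elements that joins fail to reach are completely free, and $\mathcal P^{<\omega}(\mathbb N)$ is there. The plan needs this in general: whenever the joins fall short beyond repair, an infinite independent set should exist. That is the step that breaks. The semilattice built below contains $\Omega(\eta)$ as an ordered set by (a), yet neither obstruction as a join-semilattice.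

One more notion is needed for the statement. A closure operator $\mathrm{cl}$ on a set is *algebraic* if $\mathrm{cl}(X)=\bigcup\{\mathrm{cl}(F):F\subseteq X\text{ finite}\}$. It has the *anti-exchange property* if, for $C$ closed, $x\ne y$ and $x,y\notin C$, $y\in\mathrm{cl}(C\cup\{x\})$ implies $x\notin\mathrm{cl}(C\cup\{y\})$. For example, on a chain let $\mathrm{cl}(X)$ be the set of elements below some element of $X$. With $x,y$ as above, $y\in\mathrm{cl}(C\cup\{x\})$ forces $y<x$, so $x\notin\mathrm{cl}(C\cup\{y\})$.

**Theorem 1.** There is a countable join-semilattice $P$, all of whose principal initial segments are finite (hence $P$ is order-scattered), such that $\mathrm{Id}\,P$ is not order-scattered, and neither $\mathcal P^{<\omega}(\mathbb N)$ nor $\Omega(\eta)$ is embeddable into $P$ as a join-semilattice. Moreover $\mathrm{Id}\,P$ is isomorphic to the lattice of closed sets of an algebraic closure operator with the anti-exchange property.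

So the conjecture is false. A join-semilattice has *breadth $\le d$* ($d\ge1$) if among any $d+1$ distinct elements, one is below the join of the others. It has *finite breadth* if this holds for some $d$. An *independent set* is one in which no element is below a finite join of others.

**Theorem 2.** If $P$ is a join-semilattice of finite breadth, then $\mathrm{Id}\,P$ is order-scattered iff $P$ is order-scattered and $\Omega(\eta)$ is not embeddable into $P$ as a join-semilattice. By Theorem 1, "finite breadth" cannot be weakened to "no infinite independent set", i.e. to non-embeddability of $\mathcal P^{<\omega}(\mathbb N)$.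

A join-subsemilattice of a product of $d$ chains has breadth $\le d$: among $d+1$ elements, choose for each coordinate one where that coordinate is largest; at most $d$ elements are chosen, and an unchosen one is below their join. In particular $\Omega(\eta)$ has breadth $\le 2$. A semilattice containing $\mathcal P^{<\omega}(\mathbb N)$ does not have finite breadth, because of the singletons. So the conjecture holds in finite breadth. No complete corrected list of obstructions for general join-semilattices is claimed here.

## 3. Rules between no rules and all rules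

Let $T$ be a countable set with a bijection $e:T\to\mathbb N$ and a bijection $v$ from $T$ onto the dyadic rationals of $(0,1)$. Consider rules of the form "if $y,w\in A$ then $x\in A$", where always
$$v(x)<\max(v(y),v(w)),\qquad e(x)\le\max(e(y),e(w)).\tag{1}$$
Call $A$ closed if it obeys the rules. By (1) every set $\{x:v(x)<r\}$ is closed, and every finite set $\{x:e(x)\le N\}$ is closed. The second fact makes closures of finite sets finite; the first provides a chain of closed sets of type $\eta$. So the semilattice of nonempty finite closed sets is order-scattered, while (as Section 4 will check in our case) its ideal lattice is not. The whole problem is the choice of the rules. Look at the two extremes.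

*No rules.* All nonempty finite subsets of $T$ occur. With $x_j=e^{-1}(j)$, the map $F\mapsto\{x_0\}\cup\{x_{i+1}:i\in F\}$ join-embeds $\mathcal P^{<\omega}(\mathbb N)$.

*All rules:* if $y,w\in A$, $v(x)<v(y)$ and $e(x)\le e(w)$, then $x\in A$. A nonempty finite closed set with $\max e=N$ and $\max v=\rho$ is exactly the box $\{x:e(x)\le N,\ v(x)\le\rho\}$. The join of boxes with data $(N,\rho)$ and $(N',\rho')$ has data $(\max(N,N'),\max(\rho,\rho'))$. Now $\Omega(\eta)$ embeds. Transport $(r_k)$ by an order isomorphism to an enumeration $(\rho_k)$ of the dyadic rationals in $(1/2,1)$. Choose $N_0<N_1<\cdots$ such that $N_n=e(x)$ for some $x$ with $v(x)<1/2$, and $N_n\ge e(v^{-1}(\rho_k))$ for all $k\le n$. The box $\{x:e(x)\le N_n,\ v(x)\le\rho_k\}$ with $k\le n$ has data exactly $(N_n,\rho_k)$, so sending $(n,r_k)$ to it is an injective join-preserving map.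

Too few rules leave independent elements; too many rules produce $\Omega(\eta)$. The way between is to make $T$ a binary tree, with $v$ its left-to-right order, and to use the second kind of rule only *locally*: inside the subtree above a node $s$, and only when $s$ separates $x$ from $y$.

## 4. The semilattice on the binary tree

**The tree.** Let $T=2^{<\omega}$ be the set of finite $0$–$1$ sequences, $\le$ the prefix order on $T$, $\varepsilon$ the root, $|x|$ the length of $x$, and $T_t=\{x\in T:t\le x\}$. So $T_t=\{t\}\sqcup T_{t0}\sqcup T_{t1}$. Fix a bijection $e:T\to\mathbb N$ with $e(s)<e(t)$ whenever $s$ is a proper prefix of $t$; for instance, list the sequences by length, and lexicographically within each length. Put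
$$v(x)=\sum_{i<|x|}x(i)2^{-i-1}+2^{-|x|-1}.$$
Thus $v(\varepsilon)=\frac12$, $v(0)=\frac14$, $v(1)=\frac34$, $v(01)=\frac38$. A dyadic rational of $(0,1)$ is uniquely $(2m+1)/2^{n+1}$ with $0\le m<2^n$, and it equals $v(x)$ for the $x$ of length $n$ that writes $m$ in binary, and for no other $x$. So $v$ is a bijection onto the dyadic rationals of $(0,1)$.

Also $v(s0)=v(s)-2^{-|s|-2}$ and $v(s1)=v(s)+2^{-|s|-2}$. Climbing from $s$ changes the value by less than $\sum_{j\ge0}2^{-|s|-2-j}=2^{-|s|-1}$ in total, so the values on $T_s$ lie in the open interval of length $2^{-|s|}$ centered at $v(s)$. Applied to $s0$ and $s1$, this gives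
$$T_{s0}=\{x\in T_s:v(x)<v(s)\},\qquad T_{s1}=\{x\in T_s:v(x)>v(s)\}.\tag{2}$$

**Definition (closed sets).** Call $A\subseteq T$ *closed* if for every $s\in T$:

* **(R1)** if $y\in A\cap T_{s1}$, then $s\in A$;
* **(R2)** if $y\in A\cap(T_s\setminus T_{s0})$, $w\in A\cap T_s$, $x\in T_{s0}$ and $e(x)\le e(w)$, then $x\in A$.

Note that $T_s\setminus T_{s0}=\{s\}\cup T_{s1}$.

**Examples**, with $e$ by length: $e(\varepsilon)=0$, $e(0)=1$, $e(1)=2$, $e(00)=3$, $e(01)=4$, $e(10)=5$, $e(11)=6$, $e(000)=7$. The set $\{\varepsilon\}$ is closed: nothing in $T_0$ has $e\le0$. The set $\{000\}$ is closed: no $s1$ is a prefix of $000$, and (R2) could apply only with $s=y=w=000$, but no element of $T_{0000}$ has $e\le7$. Their join is larger than their union. With $s=y=\varepsilon$ and $w=000$, (R2) forces all $x\in T_0$ with $e(x)\le7$, and the result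
$$\mathrm{cl}\{\varepsilon,000\}=\{\varepsilon,0,00,01,000\}$$
is closed. For (R1), the only member of the form $\cdots1$ is $01$, and it forces $0$, which is present. For (R2): $s=\varepsilon$ was just treated; $s=0$ forces the elements of $T_{00}$ with $e\le7$, namely $00$ and $000$; $s=00$ forces the elements of $T_{000}$ with $e\le7$, namely $000$; $s=01$ and $s=000$ force nothing.

**Step 1: closures of finite sets are finite.** We want to work with finite closed sets, so we need the closure of a finite set to be finite. Arbitrary intersections of closed sets are closed. Directed unions are closed too, because a rule has at most two premises, and these lie together in one member of a directed family. Let $\mathrm{cl}$ be the closure operator. The union of the sets $\mathrm{cl}(F)$, $F\subseteq X$ finite, is a directed union of closed sets, so it is closed, and it equals $\mathrm{cl}(X)$: the operator is algebraic. The set $\emptyset$ is closed. For every $N$ the finite set $\{x:e(x)\le N\}$ is closed: in (R1), $s$ is a proper prefix of $y$, so $e(s)<e(y)$; in (R2), $e(x)\le e(w)$. A finite set lies in one of these,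 so its closure is finite.

**Step 2: the definition of $P$.** Let $P$ be the set of nonempty finite closed sets, ordered by inclusion, with $A\vee B=\mathrm{cl}(A\cup B)$. It is a countable join-semilattice. Each $A\in P$ has only finitely many subsets, so principal initial segments are finite and $P$ is order-scattered.

**Step 3: $\mathrm{Id}\,P$ is the lattice of closed sets.** This translates ideals into subsets of $T$. The maps are $I\mapsto\bigcup I$ and $C\mapsto\{A\in P:A\subseteq C\}$, and both preserve inclusion. If $I$ is an ideal, $\bigcup I$ is a directed union of closed sets, hence closed. If $C$ is closed and nonempty, then $\{A\in P:A\subseteq C\}$ is down-closed, directed (as $\mathrm{cl}(A\cup B)\subseteq C$), and nonempty; $\emptyset$ corresponds to $\emptyset$. The maps are mutually inverse. First, if $x\in C$ then $\mathrm{cl}\{x\}\in P$ and $\mathrm{cl}\{x\}\subseteq C$, so $C$ is recovered. Second, a finite $A\subseteq\bigcup I$ is contained in a member of $I$ by directedness, so if $A\in P$ then $A\in I$.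

**Step 4: $\mathrm{Id}\,P$ is not order-scattered.** For real $r$ let $J_r=\{x:v(x)<r\}$. It is closed: in (R1), $v(s)<v(y)$, and in (R2), $v(x)<v(s)\le v(y)$, by (2). For dyadic $r<r'$ in $(0,1)$ the element $v^{-1}(r)$ is in $J_{r'}\setminus J_r$. So the $J_r$ with $r$ dyadic in $(0,1)$ form a chain of type $\eta$ in $\mathrm{Id}\,P$.

## 5. Infinite closed sets are cuts up to finitely many elements

To rule out the two obstructions we need to know all infinite closed sets. The claim is that each is, up to a finite set, an initial segment for the order given by $v$.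

**Step 1: the cuts $U_\beta$.** We name the candidate sets. For $\beta\in2^\omega$ let $\beta|n$ be its prefix of length $n$, and put
$$E^\beta_n=\{\beta|n\}\cup T_{(\beta|n)(1-\beta(n))}.$$
Every $x\in T$ lies in exactly one $E^\beta_n$: if $x$ is a prefix of $\beta$, then $n=|x|$; otherwise $n$ is the first place where $x$ and $\beta$ differ. If $m<n$, then $\beta|n$ extends $\beta|(m+1)$, so
$$E^\beta_n\subseteq T_{\beta|(m+1)}\qquad(m<n).\tag{3}$$
Define
$$U_\beta=\bigcup_{n:\,\beta(n)=1}E^\beta_n,\qquad\text{so that}\qquad T\setminus U_\beta=\bigcup_{n:\,\beta(n)=0}E^\beta_n .$$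

To see that this is a cut, let $r=\sum_i\beta(i)2^{-i-1}$. If $\beta(n)=1$ and $x\in E^\beta_n=\{\beta|n\}\cup T_{(\beta|n)0}$, then $v(x)\le v(\beta|n)\le r$. If $\beta(n)=0$ and $x\in E^\beta_n=\{\beta|n\}\cup T_{(\beta|n)1}$, then $v(x)\ge v(\beta|n)\ge r$. So $U_\beta$ is $\{v<r\}$ or $\{v\le r\}$. For example $\beta=0101\cdots$ gives $U_\beta=J_{1/3}$.

**Step 2: the cuts increase with $\beta$.** Order $2^\omega$ lexicographically. If $\beta\le\beta'$, then $U_\beta\subseteq U_{\beta'}$. Assume $\beta\neq\beta'$ and let $m$ be the first difference, so $\beta(m)=0$, $\beta'(m)=1$. The parts $E_n^\beta$ of $U_\beta$ with $n<m$ are parts of $U_{\beta'}$. There is no part with $n=m$. Those with $n>m$ lie in $T_{(\beta|m)0}=T_{(\beta'|m)0}\subseteq E_m^{\beta'}\subseteq U_{\beta'}$, by (3).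

**Step 3: the branch of an infinite closed set.** We read off which cut to use. For an infinite closed $C$ let $S_C=\{t:C\cap T_t\text{ is infinite}\}$. It contains the root, is closed under prefixes, and if $t\in S_C$ then $t0$ or $t1$ is in $S_C$. Let $\beta(C)$ be the branch obtained by starting at the root and choosing $1$ whenever this stays in $S_C$. It is the lexicographically largest branch of $S_C$: where another branch first differs from it, at place $n$, the other branch cannot have $1$ against $\beta(n)=0$, since then $(\beta|n)1\in S_C$ and the choice would have been $1$. If $C\subseteq C'$, then $S_C\subseteq S_{C'}$, hence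
$$C\subseteq C'\ \Longrightarrow\ \beta(C)\le\beta(C').\tag{4}$$

**Step 4: how (R2) acts on an infinite set.** If $C$ is closed, then
$$C\cap T_t\text{ infinite and }C\cap(T_t\setminus T_{t0})\ne\emptyset\ \Longrightarrow\ T_{t0}\subseteq C.\tag{5}$$
Indeed $e$ is injective, so there are $w\in C\cap T_t$ with $e(w)$ arbitrarily large, and (R2) with $s=t$ puts every $x\in T_{t0}$ in $C$.

**Lemma 3.** If $C$ is infinite and closed and $\beta=\beta(C)$, then $U_\beta\subseteq C$ and $D=C\setminus U_\beta$ is finite.

*Proof.* First we show $U_\beta\subseteq C$. Let $\beta(n)=1$ and $t=\beta|n$. Then $t1\in S_C$, so $C\cap T_{t1}$ is infinite. By (R1), $t\in C$; by (5), $T_{t0}\subseteq C$. So $E^\beta_n\subseteq C$.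

Next we bound what lies outside $U_\beta$. Let $\beta(n)=0$, $t=\beta|n$, and suppose $C$ meets $E^\beta_n=\{t\}\cup T_{t1}$. As $t\in S_C$, (5) gives $T_{t0}\subseteq C$. Then every node of $T_{t0}$ is in $S_C$; since $\beta$ passes through $t0$ and chooses $1$ whenever possible, $\beta(k)=1$ for all $k>n$. So $n$ is the last zero of $\beta$, and there is at most one such $n$. For this $n$, $t1\notin S_C$ (otherwise $\beta(n)=1$), so $C\cap(\{t\}\cup T_{t1})$ is finite. Hence $D$ is finite. $\square$

## 6. Joining with a finite set moves the cut to a node of its branch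

Two infinite closed sets are now comparable up to finite sets; this will kill independence. To kill $\Omega(\eta)$ we need to know how the cut moves when a finite set is added to a fixed infinite closed set.

Here is an example, with $e$ by length. Let $B=J_{1/3}=U_\beta$, $\beta=0101\cdots$. Add the single element $11$, where $v(11)=7/8$. Then (R1) with $s=1$ and $s=\varepsilon$ gives $1$ and $\varepsilon$, (5) with $t=\varepsilon$ gives all of $T_0$, and (R2) with $s=1$ gives $10$, because $e(10)\le e(11)$. The set $T_0\cup\{\varepsilon,1,10,11\}$ is closed. So the cut has moved from $1/3$ only to $1/2=v(\varepsilon)$, and $\varepsilon$ is a node on the branch $\beta$. The new element $11$ has value $7/8$, but the cut stops where $11$ leaves $\beta$.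

**Lemma 4.** Let $B$ be infinite and closed, $\beta=\beta(B)$, $F$ finite, $C=\mathrm{cl}(B\cup F)$. Then
$$\beta(C)\in\Gamma_\beta:=\{\beta\}\cup\{(\beta|m)01^\infty:\beta(m)=0\}.$$

*Proof.* **Step 1: choose the node $t$.** By Lemma 3, $U_\beta\subseteq B$ and $(B\cup F)\setminus U_\beta$ is finite. If it is empty, then $B\cup F=B$ and $C=B$, so $\beta(C)=\beta$. Otherwise, for each $x\in(B\cup F)\setminus U_\beta$ let $n(x)$ be the unique $n$ with $x\in E^\beta_n$; then $\beta(n)=0$ and $x\in\{\beta|n\}\cup T_{(\beta|n)1}$. Let $m$ be the least $n(x)$, $t=\beta|m$, $\gamma=t01^\infty$. Note $\beta(m)=0$. Let $N$ be a bound for $e$ on $(B\cup F)\setminus U_\beta$. We show $\beta(C)=\gamma$.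

**Step 2: an upper bound $G$ for $C$.** Put
$$W=\{x:v(x)\le v(t)\},\qquad G=W\cup\{x\in T_{t1}:e(x)\le N\}.$$
By (2), $W\cap T_{t1}=\emptyset$. This step shows $B\cup F\subseteq G$. Let $x\in U_\beta$, say $x\in\{s\}\cup T_{s0}$ with $s=\beta|k$, $\beta(k)=1$; so $k\ne m$. If $k<m$, then $s1\le t$ and $v(x)\le v(s)<v(t)$. If $k>m$, then $x\in T_{t0}$ by (3), so $v(x)<v(t)$. In both cases $x\in W$. Now let $x\in(B\cup F)\setminus U_\beta$. If $n(x)>m$, then $x\in T_{t0}\subseteq W$ by (3). If $n(x)=m$, then $x=t\in W$, or $x\in T_{t1}$ and $e(x)\le N$.

**Step 3: $G$ is closed.** This gives $C\subseteq G$.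

*(R1).* Let $y\in G\cap T_{s1}$. If $y\in W$, then $v(s)<v(y)\le v(t)$, so $s\in W$. Otherwise $y\in T_{t1}$ and $e(y)\le N$. Both $s$ and $t1$ are prefixes of $y$, so $s\ge t1$ or $s\le t$. If $s\ge t1$, then $s\in T_{t1}$ and $e(s)<e(y)\le N$, so $s\in G$. If $s=t$, then $s\in W$. If $s<t$, then $s1$ and $t$ are prefixes of $y$ with $|s1|\le|t|$, so $s1\le t$, hence $v(s)<v(t)$ and $s\in W$.

*(R2).* Let $y\in G\cap(T_s\setminus T_{s0})$, $w\in G\cap T_s$, $x\in T_{s0}$, $e(x)\le e(w)$. Then $v(x)<v(s)\le v(y)$. If $y\in W$, then $x\in W$. Otherwise $y\in T_{t1}$, and $s\ge t1$ or $s\le t$ as before. If $s\ge t1$, then $w\in G\cap T_{t1}$, and as $W\cap T_{t1}=\emptyset$ we get $e(w)\le N$. So $x\in T_{s0}\subseteq T_{t1}$ and $e(x)\le e(w)\le N$; thus $x\in G$. If $s=t$, then $v(x)<v(t)$ and $x\in W$. If $s<t$, then $y\ne s$ and $y\notin T_{s0}$, so $y\in T_{s1}$, and $s1\le t$ as above; hence $v(x)<v(s)<v(t)$ and $x\in W$.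

**Step 4: $\beta(C)\le\gamma$.** Suppose not, and write $\beta'=\beta(C)$. At the first difference $k$ we have $\gamma(k)=0$, $\beta'(k)=1$. Since $\gamma=t01^\infty$, $k\le m$. Put $s=\gamma|k=\beta|k$. Then $s1\in S_C$, so $C\cap T_{s1}\subseteq G\cap T_{s1}$ is infinite. If $k=m$, then $s=t$, but $G\cap T_{t1}$ is finite, a contradiction. If $k<m$, then $s0\le t$. For $x\in T_{s1}$ we have $v(x)>v(s)>v(t)$, so $x\notin W$; and $x\notin T_{t1}$, since $T_{t1}\subseteq T_{s0}$. So $G\cap T_{s1}=\emptyset$, a contradiction.

**Step 5: $\beta(C)\ge\gamma$.** $C\cap T_t\supseteq B\cap T_t$ is infinite because $t$ is a prefix of $\beta(B)$. By the choice of $m$, $C$ meets $\{t\}\cup T_{t1}=T_t\setminus T_{t0}$. By (5), $T_{t0}\subseteq C$. So all prefixes of $\gamma=t01^\infty$ are in $S_C$, and $\gamma$ is a branch of $S_C$. As $\beta(C)$ is the largest branch, $\beta(C)\ge\gamma$. $\square$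

**Lemma 5.** Every nonempty subset of $\Gamma_\beta$ has a largest element.

*Proof.* For $\beta(m)=0$ write $\gamma_m=(\beta|m)01^\infty$. It is the largest sequence beginning with $(\beta|m)0$. Since $\beta$ begins this way, $\beta\le\gamma_m$. If $m<m'$ and $\beta(m')=0$, then $\gamma_{m'}$ begins with $\beta|m'$, hence with $(\beta|m)0$, so $\gamma_{m'}\le\gamma_m$. In a subset containing some $\gamma_m$, the one with least $m$ is largest; the only other nonempty subset is $\{\beta\}$. $\square$

## 7. No independent sequence

**Claim.** $\mathcal P^{<\omega}(\mathbb N)$ is not embeddable into $P$ as a join-semilattice.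

The plan is to split a supposed independent sequence into two halves, compare their cuts, and use the finite error $D$ together with the pigeonhole principle.

Let $f$ be such an embedding and $A_i=f(\{i\})$. Split $\mathbb N=S\sqcup S'$ with both parts infinite. Put
$$C=\bigcup\{f(F):\emptyset\ne F\subseteq S\text{ finite}\},\qquad C'=\bigcup\{f(F):\emptyset\ne F\subseteq S'\text{ finite}\}.$$
These are directed unions of closed sets, hence closed. Each contains infinitely many distinct sets $A_i$, so each is infinite. The order on $2^\omega$ is total, so by symmetry assume $\beta:=\beta(C)\le\beta(C')$. By Lemma 3, $C=U_\beta\cup D$ with $D$ finite, and $U_\beta\subseteq U_{\beta(C')}\subseteq C'$ by Step 2 of Section 5 and Lemma 3.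

As $D$ has finitely many subsets, there are $i\ne j$ in $S$ with $A_i\cap D=A_j\cap D$. Then
$$A_i\subseteq U_\beta\cup(A_i\cap D)=U_\beta\cup(A_j\cap D)\subseteq C'\cup A_j .$$
The set $A_i\setminus A_j$ is a finite subset of the directed union $C'$, so it lies in $f(F)$ for some nonempty finite $F\subseteq S'$. Hence $A_i\subseteq f(F)\cup A_j\subseteq f(F\cup\{j\})$. Since $f$ is an order-embedding, $i\in F\cup\{j\}$. But $i\ne j$, and $i\in S$ while $F\subseteq S'$: a contradiction. $\square$

## 8. No join-copy of $\Omega(\eta)$

**Claim.** $\Omega(\eta)$ is not embeddable into $P$ as a join-semilattice.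

Let $f$ be such an embedding.

**Step 1: one infinite closed set and many finite extensions of it.** We put the copy of $\Omega(\eta)$ in the form required by Lemma 4. Let $B=\bigcup_nf(n,r_0)$. It is closed as a directed union, and infinite, being the union of a strictly increasing sequence of finite sets. For $q=r_k>r_0$ let $C_q=\bigcup_{n\ge k}f(n,q)$, again closed. We show
$$C_q=\mathrm{cl}(B\cup f(k,q)).$$
For $n\ge k$ we have $(n,q)=(k,q)\vee(n,r_0)$, so $f(n,q)=\mathrm{cl}(f(k,q)\cup f(n,r_0))$. This gives $\subseteq$. Conversely, $C_q$ is closed, contains $f(k,q)$, and contains $B$ since $(n,r_0)\le(\max(n,k),q)$.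

**Step 2: $C_p\subsetneq C_q$ for $r_0<p<q$.** This says that we have a chain of type $\eta$ of such extensions. With $q=r_k$, inclusion holds since $(n,p)\le(\max(n,k),q)$. If $C_q\subseteq C_p$, then the finite set $f(k,q)$ is contained in some $f(n,p)$, so $(k,q)\le(n,p)$ and $q\le p$, a contradiction.

**Step 3: the branches $\beta(C_q)$ are distinct.** By (4), $q\mapsto\beta(C_q)$ is nondecreasing. Suppose $\beta(C_p)=\beta(C_q)=\beta$ with $r_0<p<q$. For $p<s<q$ we get $\beta(C_s)=\beta$, so $U_\beta\subseteq C_s\subseteq C_q=U_\beta\cup D$ with $D$ finite, by Lemma 3. Only finitely many sets satisfy this, but there are infinitely many distinct $C_s$: a contradiction.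

**Step 4: contradiction.** By Lemma 4 and Step 1, every $\beta(C_q)$, $q>r_0$, is in $\Gamma_{\beta(B)}$. So $\{q\in\mathbb Q:q>r_0\}$ embeds into $\Gamma_{\beta(B)}$. Its image is nonempty and has no largest element, against Lemma 5. $\square$

With Section 4, this proves everything in Theorem 1 except the last sentence; in particular the conjecture is disproved. In that last sentence, the isomorphism with the lattice of closed sets of an algebraic closure operator was shown in Section 4. Anti-exchange remains.

## 9. Growing finite closed sets one element at a time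

Anti-exchange will follow once we can pass from a finite closed set to a larger one by adding single elements. For the induction we need closed sets relative to a subtree.

Call $A\subseteq T_t$ *$t$-closed* if it satisfies (R1) and (R2) for all $s\in T_t$. For $t=\varepsilon$ this means closed.

**Lemma 6.** A finite $A\subseteq T_t$ is $t$-closed iff one of the following holds:

* (i) $A\subseteq T_{t0}$ and $A$ is $t0$-closed;
* (ii) $t\in A$, $A\cap T_{t1}$ is $t1$-closed, and $A\cap T_{t0}=\{x\in T_{t0}:e(x)\le\max e(A)\}$.

*Proof.* The rules with $s\in T_{t0}$ involve only elements of $T_{t0}$, and say that $A\cap T_{t0}$ is $t0$-closed; likewise for $t1$. If $A\subseteq T_{t0}$, the rules with $s=t$ are vacuous, and so are those with $s\in T_{t1}$; this is case (i). If $A\not\subseteq T_{t0}$, then $A$ contains $t$ or an element of $T_{t1}$. (R1) with $s=t$ then says exactly that $t\in A$. (R2) with $s=t$ says that every $x\in T_{t0}$ with $e(x)\le\max e(A)$ is in $A$, which is the last condition of (ii), the reverse inclusion being trivial. In that case the rules with $s\in T_{t0}$ hold automatically, since a set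 $\{x\in T_{t0}:e(x)\le N\}$ is $t0$-closed: (R1) and (R2) produce only elements of $T_{t0}$ whose $e$ is at most that of a premise. $\square$

**Lemma 7.** If $C\subsetneq H$ are finite $t$-closed sets, there is $a\in H\setminus C$ with $C\cup\{a\}$ $t$-closed.

*Proof.* Induction on $\max_{x\in H}|x|-|t|\ge0$. Passing to $t0$ or $t1$, with a nonempty part of $H$ there, lowers this number. Let $M=\max e(H)$.

*Case $t\in C$.* Both sets satisfy (ii). Let $\mu=\max e(C)\le M$. First suppose $C\cap T_{t0}\ne H\cap T_{t0}$. Then let $a$ be the $e$-least element of
$$(H\cap T_{t0})\setminus C=\{x\in T_{t0}:\mu<e(x)\le M\}.$$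
Now $\max e(C\cup\{a\})=e(a)$ and $(C\cup\{a\})\cap T_{t0}=\{x\in T_{t0}:e(x)\le e(a)\}$, while the part in $T_{t1}$ is unchanged. So $C\cup\{a\}$ satisfies (ii).

Now suppose $C\cap T_{t0}=H\cap T_{t0}$. Then $C\cap T_{t1}\subsetneq H\cap T_{t1}$, and both are $t1$-closed. By induction there is $a\in(H\cap T_{t1})\setminus C$ with $(C\cap T_{t1})\cup\{a\}$ $t1$-closed. The number $\max e(C\cup\{a\})$ lies between $\mu$ and $M$, and $\{x\in T_{t0}:e(x)\le\mu\}=\{x\in T_{t0}:e(x)\le M\}$. So the condition on $T_{t0}$ persists, and (ii) holds for $C\cup\{a\}$.

*Case $t\notin C$.* Then (i) holds: $C\subseteq T_{t0}$ and $C$ is $t0$-closed. Also $H\cap T_{t0}$ is $t0$-closed. If $C\subsetneq H\cap T_{t0}$, induction in $T_{t0}$ gives $a\in(H\cap T_{t0})\setminus C$ with $C\cup\{a\}$ $t0$-closed, so (i) holds for $C\cup\{a\}$.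

If $C=H\cap T_{t0}$, then $H\not\subseteq T_{t0}$, so $H$ satisfies (ii): $t\in H$ and $C=\{x\in T_{t0}:e(x)\le M\}$. Take $a=t$. The part of $C\cup\{t\}$ in $T_{t1}$ is empty. Since $\max e(C\cup\{t\})\le M$, every $x\in T_{t0}$ with $e(x)\le\max e(C\cup\{t\})$ is in $C$. So (ii) holds for $C\cup\{t\}$. This covers $H=\{t\}$, where the induction starts. $\square$

**Anti-exchange.** Suppose $C$ is closed, $x\ne y$, $x,y\notin C$, and both $y\in\mathrm{cl}(C\cup\{x\})$ and $x\in\mathrm{cl}(C\cup\{y\})$. The operator is algebraic, so there is a finite $C_*\subseteq C$ with $y\in\mathrm{cl}(C_*\cup\{x\})$ and $x\in\mathrm{cl}(C_*\cup\{y\})$. Replace $C$ by $\mathrm{cl}(C_*)\subseteq C$; so we may assume that $C$ is finite. Then $H:=\mathrm{cl}(C\cup\{x\})=\mathrm{cl}(C\cup\{y\})$ is finite. By Lemma 7 with $t=\varepsilon$, applied repeatedly, there are closed sets $C=C_0\subset C_1\subset\dots\subset C_n=H$, each obtained from the previous one by adding one element. If $x$ is added before $y$, some $C_i$ contains $C\cup\{x\}$ but not $y$. But $C_i$ is closed, so $y\in\mathrm{cl}(C\cup\{x\})\subseteq C_i$, a contradiction.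 The other case is symmetric. This completes the proof of Theorem 1. $\blacksquare$

## 10. Chains of type $\eta$ over an ideal

We turn to Theorem 2. In Section 8 the copy of $\Omega(\eta)$ was used in a particular shape: an ideal $B$, and elements that increase "modulo $B$". This shape characterizes join-embeddability of $\Omega(\eta)$.

**Definition.** For an ideal $B$ of a join-semilattice $P$, an *$\eta$-chain over $B$* is a family $(c_q)_{q\in\mathbb Q}$ in $P$ such that for all $p<q$: $c_p\le c_q\vee b$ for some $b\in B$, and $c_q\not\le c_p\vee b$ for every $b\in B$.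

For example, in $\Omega(\eta)$ take $B=\{(n,r_j)\in\Omega(\eta):r_j\le r_0\}$ and the elements $(k,r_k)$ with $r_k>r_0$. If $r_l<r_k$, then $(l,r_l)\le(k,r_k)\vee(l,r_0)$, although $(l,r_l)\not\le(k,r_k)$ when $l>k$; and joining $(l,r_l)$ with an element of $B$ leaves the second coordinate equal to $r_l<r_k$.

**Proposition 8.** Let $P$ be an order-scattered join-semilattice. Then $\Omega(\eta)$ is join-embeddable into $P$ iff there is an $\eta$-chain over some countably generated ideal $B$ of $P$.

*Proof of $\Rightarrow$.* Let $f$ be an embedding, $B$ the ideal generated by the elements $f(n,r_0)$, $n\in\mathbb N$, which form an increasing sequence, and $c_q=f(k,q)$ for $q=r_k>r_0$. Let $p=r_l<q=r_k$, both $>r_0$. With $n=\max(k,l)$,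
$$c_p=f(l,p)\le f(n,q)=c_q\vee f(n,r_0).$$
Every $b\in B$ is below some $f(n',r_0)$, and $c_p\vee f(n',r_0)=f(\max(l,n'),p)\not\ge f(k,q)$ because $p<q$. So $c_q\not\le c_p\vee b$. Reindex by $\mathbb Q\cap(r_0,\infty)\cong\mathbb Q$.

*Proof of $\Leftarrow$.* Since $B$ is countably generated, there are $b_0\le b_1\le\cdots$ cofinal in $B$.

**Step 1: no $c_q$ swallows $B$.** This is where scatteredness is used. Call $q$ *full* if $B\subseteq{\downarrow}(c_q\vee b_n)$ for some $n$. If $q$ is full, with $n$, and $q<q'$, then $c_q\le c_{q'}\vee b_l$ for some $l$, so $B\subseteq{\downarrow}(c_{q'}\vee b_{\max(l,n)})$ and $q'$ is full. Suppose some $q_0$ is full. For $q\ge q_0$ pick $g_q=c_q\vee b_{n(q)}$ with $B\subseteq{\downarrow}g_q$. Let $q_0\le p<q$. Then $c_p\le c_q\vee b\le g_q$ for some $b\in B$, and $b_{n(p)}\le g_q$, so $g_p\le g_q$. Also $g_q\not\le g_p$, since $c_q\not\le c_p\vee b_{n(p)}$. So $P$ contains a chain isomorphic to $\{q\in\mathbb Q:q\ge q_0\}$, hence a chain of type $\eta$: a contradiction. Therefore no $q$ is full.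

**Step 2: choose the levels.** We want level $n$ to be so high that the finitely many $c_{r_k}$, $k\le n$, are honestly ordered there, and that consecutive levels differ. Choose $m(0)<m(1)<\cdots$ such that

* (i) $c_{r_k}\le c_{r_l}\vee b_{m(n)}$ whenever $k,l\le n$ and $r_k<r_l$;
* (ii) $b_{m(n+1)}\not\le c_{r_k}\vee b_{m(n)}$ for all $k\le n$.

At each stage (i) is a finite set of conditions, each true for all large values of $m(n)$. For (ii), given $m(n)$ and $k\le n$: as $r_k$ is not full, some element of $B$, hence some $b_j$, is not below $c_{r_k}\vee b_{m(n)}$, and all later $b_i$ are then not below it either. So $m(n+1)$ can be chosen large enough for all requirements.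

**Step 3: the embedding.** Put $f(n,r_k)=c_{r_k}\vee b_{m(n)}$ for $k\le n$. It preserves joins: if $n\le n'$, $k\le n$, $l\le n'$, then by (i) for $n'$,
$$f(n,r_k)\vee f(n',r_l)=c_{r_k}\vee c_{r_l}\vee b_{m(n')}=f(n',\max(r_k,r_l)).$$
It is injective. Let $f(n,r_k)=f(n',r_l)$. If $r_k<r_l$, then $c_{r_l}\le c_{r_k}\vee b_{m(n)}$, against the definition of an $\eta$-chain; symmetrically if $r_l<r_k$. So $k=l$. If $n<n'$, then $b_{m(n+1)}\le f(n',r_k)=f(n,r_k)=c_{r_k}\vee b_{m(n)}$, against (ii); symmetrically if $n'<n$. $\square$

## 11. Descent on dependence in finite breadth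

*Proof of Theorem 2, necessity.* If $\mathrm{Id}\,P$ is order-scattered, then $P$ is order-scattered, via principal ideals. A join-embedding of $\Omega(\eta)$ is an order-embedding, so by fact (a) there is none.

*Proof of Theorem 2, sufficiency.* Let $P$ be order-scattered of breadth $\le d$, and suppose $\mathrm{Id}\,P$ is not order-scattered. By Proposition 8 it suffices to find an $\eta$-chain over a countably generated ideal.

**Step 0: from ideals to elements.** We extract elements that are independent in one direction. Let $(I_q)_{q\in\mathbb Q}$ be a strictly increasing family in $\mathrm{Id}\,P$, all nonempty (restrict to a copy of $\mathbb Q$ avoiding $\emptyset$). As in the test on chains, choose $q^-<q^+$ for $q\in\mathbb Q$ with $q^+<p^-$ whenever $q<p$, and pick $a_q\in I_{q^+}\setminus I_{q^-}$. If $F\subset(-\infty,q)$ is finite and nonempty, then $a_p\in I_{p^+}\subseteq I_{q^-}$ for $p\in F$, so $\bigvee_{p\in F}a_p\in I_{q^-}$, while $a_q\notin I_{q^-}$. Hence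
$$a_q\not\le\bigvee_{p\in F}a_p\quad\text{for every nonempty finite }F\subset(-\infty,q)\cap\mathbb Q.\tag{6}$$

So $a_q$ is never below smaller-indexed elements; it may be below joins that involve larger-indexed ones. On chains $a_p\le a_q$ held for all $p<q$. Here we want it modulo an ideal, and we measure how far we are from it.

Call $(B,I)$ *admissible* if $I$ is a nonempty open interval of $\mathbb Q$ and $B$ is the ideal generated by $\{a_z:z\in Z\}$ for some nonempty $Z\subseteq\mathbb Q$ all of whose elements are smaller than all elements of $I$. Such a $B$ is countably generated. For $k\ge1$ let $D_k(B,I)$ be the statement: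

> for all $x_0>x_1>\dots>x_k$ in $I$ there are $1\le i\le k$ and $b'\in B$ with $a_{x_i}\le\bigvee_{j\ne i}a_{x_j}\vee b'$.

$D_1(B,I)$ says that $a_p\le a_q$ modulo $B$ for $p<q$ in $I$. The plan is to start from $D_d$, which breadth gives, and descend.

**Step 1: $D_d(B,I)$ holds for every admissible pair.** Let $x_0>\dots>x_d$ be in $I$. By (6) the elements $a_{x_i}$ are distinct. By breadth $\le d$, some $a_{x_i}$ is below the join of the others, and a fortiori below that join joined with any $b'\in B$. Also $i\ne0$ by (6), since $x_0$ is the largest index.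

**Step 2: descent.** Let $k\ge2$ and let $D_k(B,I)$ hold. We show that either $D_{k-1}(B',I')$ holds for some admissible $(B',I')$, or there is an $\eta$-chain over $B$.

For rationals $u<w<w'$ in $I$ let $I'=(w,w')\cap\mathbb Q$ and let $B'$ be the ideal generated by $B\cup\{a_z:z\in(u,w)\cap\mathbb Q\}$. Then $(B',I')$ is admissible. Suppose $D_{k-1}(B',I')$ fails for all choices of $u,w,w'$. So for each $u<w<w'$ in $I$ there are $x_0>\dots>x_{k-1}$ in $(w,w')$ such that for no $1\le i\le k-1$ and no $b'\in B'$ is $a_{x_i}\le\bigvee_{j<k,\,j\ne i}a_{x_j}\vee b'$. Let $c=\bigvee_{j<k}a_{x_j}$. For $z\in(u,w)\cap\mathbb Q$ apply $D_k(B,I)$ to $x_0>\dots>x_{k-1}>z$, with $x_k=z$. It gives an index $i$ and some $b''\in B$. If $i\le k-1$, then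
$$a_{x_i}\le\bigvee_{j<k,\,j\ne i}a_{x_j}\vee(a_z\vee b'')\quad\text{with}\quad a_z\vee b''\in B',$$
which was excluded. So $i=k$ and $a_z\le c\vee b''$. Thus
$$\begin{gathered}\text{for all }u<w<w'\text{ in }I\text{ there is a finite join }c\text{ of elements }a_x,\ x\in(w,w'),\\ \text{such that each }a_z,\ z\in(u,w),\text{ satisfies }a_z\le c\vee b''\text{ for some }b''\in B.\end{gathered}\tag{7}$$

From (7) we build the $\eta$-chain. Fix $u\in I$. Embedding $\mathbb Q\times2$ in $I\cap(u,\infty)$, choose $w_i<w_i'$ ($i\in\mathbb Q$) there with $w_i'<w_j$ for $i<j$. Let $c_i$ be given by (7) for $u,w_i,w_i'$. Let $i<j$.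

*First condition.* $c_i$ is a finite join of elements $a_x$ with $x\in(w_i,w_i')\subseteq(u,w_j)$. Each of them is below $c_j\vee b''$ for some $b''\in B$, by (7). Joining these finitely many $b''$, we get $c_i\le c_j\vee b$ for some $b\in B$.

*Second condition.* Suppose $c_j\le c_i\vee b''$ with $b''\in B$. Take a rational $z\in(w_i',w_j)$. As $z\in(u,w_j)$, (7) gives $a_z\le c_j\vee b'''\le c_i\vee b''\vee b'''$ with $b'''\in B$. Here $c_i$ is a finite join of elements $a_x$ with $x<w_i'<z$, and $b''\vee b'''$, being in $B$, is below a finite join of elements $a_p$ with $p$ smaller than all of $I$. So $a_z$ is below a finite join of elements with indices smaller than $z$, against (6).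

So $(c_i)_{i\in\mathbb Q}$ is an $\eta$-chain over $B$.

**Step 3: end of the descent.** We start with any admissible pair, e.g. $Z=\{-1\}$, $I=(0,1)\cap\mathbb Q$. By Step 1, $D_d$ holds for it. Using Step 2 at most $d-1$ times, we obtain either an $\eta$-chain over a countably generated ideal, or an admissible $(B,I)$ with $D_1(B,I)$. In the latter case let $p<q$ in $I$. By $D_1$ applied to $x_0=q>x_1=p$, $a_p\le a_q\vee b'$ for some $b'\in B$. For every $b'\in B$, $a_q\not\le a_p\vee b'$ by (6), as $b'$ is below a finite join of elements with indices smaller than all of $I$. Since $I\cong\mathbb Q$, $(a_q)_{q\in I}$ is an $\eta$-chain over $B$. In both cases Proposition 8 embeds $\Omega(\eta)$ into $P$ as a join-semilattice.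

**Step 4: finite breadth cannot be weakened to "no infinite independent set".** We check that $\mathcal P^{<\omega}(\mathbb N)$ is join-embeddable into $P$ iff $P$ has an infinite independent set. If $f$ is an embedding, then $f(\{i\})\le\bigvee_{j\in F}f(\{j\})=f(F)$, with $F$ nonempty and finite, forces $i\in F$; so the $f(\{i\})$ form an infinite independent set. Conversely, let $h_0,h_1,\dots$ be distinct members of an independent set and put $f(F)=h_0\vee\bigvee_{i\in F}h_{i+1}$, with $f(\emptyset)=h_0$. This preserves joins. If $F\ne F'$, say $i\in F\setminus F'$, then $f(F)=f(F')$ would give $h_{i+1}\le h_0\vee\bigvee_{j\in F'}h_{j+1}$, against independence; the case $i\in F'\setminus F$ is the same with $F$ and $F'$ exchanged. So $f$ is injective.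

The semilattice $P$ of Theorem 1 therefore has no infinite independent set, it is order-scattered, and $\Omega(\eta)$ is not embeddable into it as a join-semilattice, while $\mathrm{Id}\,P$ is not order-scattered. This proves the last sentence of Theorem 2. $\blacksquare$
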